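# Finite sets in $\mathbb P^4$, general projections to the plane, and curves through the image points

## 1. Curves, the condition $(H_n)$, projections and cones

We work over $\mathbb C$. A finite set of points in $\mathbb P^m$ is regarded as a reduced zero-dimensional subscheme, and $n\ge 2$ is an integer throughout.

**Definition 1 (curve, degree).** A curve is purely one-dimensional. Its degree counts components with multiplicity: if the irreducible components $\Gamma_i$, of degree $d_i$, occur with multiplicity $m_i$, the degree is $\sum m_id_i$. An irreducible curve is understood to be reduced.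

For example, a twisted cubic together with a line in $\mathbb P^3$ has degree $4$, whether or not the two meet, and a doubled line has degree $2$.

**Definition 2 (condition $(H_n)$).** A finite set $\Sigma\subset\mathbb P^r$ satisfies $(H_n)$ if, for every $k\ge 1$, at most $k(n-1)$ points of $\Sigma$ lie on a curve of degree $k$.

For example, the five coordinate points of $\mathbb P^4$ satisfy $(H_3)$. An irreducible curve of degree $d$ spans a linear space of dimension at most $d$, and a linear space of dimension $e$ contains at most $e+1$ coordinate points. So such a curve contains at most $d+1\le 2d$ of them, and Lemma 1 below extends this to all curves. On the other hand, a set with $n$ collinear points violates $(H_n)$, already for $k=1$.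

**Lemma 1 (averaging).** Let $X$ be a curve of degree $k$ containing $N\geq 1$ points of a finite set. Then some irreducible component of $X$, of degree $d$ say, contains at least $Nd/k$ of these points. In particular, if every irreducible curve of degree $d$ contains at most $d(n-1)$ points of $\Sigma$, for all $d$, then $\Sigma$ satisfies $(H_n)$.

*Proof.* Let the components have degrees $d_i$ and contain $N_i$ of the points. Then $\sum N_i\ge N$ and $\sum d_i\le k$. If $N_i<Nd_i/k$ for all $i$, then $N\le\sum N_i<N\sum d_i/k\le N$, a contradiction. If a curve of degree $k$ contained $N>k(n-1)$ points, a component would contain at least $Nd/k>d(n-1)$ of them. $\square$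

**Definition 3 (general projection).** A linear projection $\mathbb P^r\dashrightarrow\mathbb P^2$ has as its center a linear subspace $M$ of dimension $r-3$: a line when $r=4$, a point when $r=3$. A statement holds for a general projection if it holds for all centers in some dense open subset of the variety of centers.

For example, a general projection is injective on a finite set: two points $p\ne q$ off $M$ have the same image only if the line $pq$ meets $M$, and a general $M$ of codimension $3$ misses finitely many lines. Likewise three non-collinear points go to three non-collinear points, since a general $M$ misses the plane that they span.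

**Definition 4 (cone with vertex $a$).** Let $a\in\mathbb C^4\setminus 0$. A nonzero form $F$ of degree $k$ on $\mathbb C^4$ is a cone with vertex $a$ if $F(x+ta)=F(x)$ for all $x$ and $t$.

For example, $p_{ij}=x_ia_j-x_ja_i$ does not change when $x$ becomes $x+ta$, so every nonzero form of degree $k$ in the $p_{ij}$ is a cone with vertex $a$. In coordinates with $a=(1,0,0,0)$, a cone is a form in the last three variables. So it is the pullback of a plane curve of degree $k$ under the projection $\pi_a$ from $a$. For $\Lambda\subset\mathbb P^3\setminus\{a\}$ this gives the dictionary: $\pi_a(\Lambda)$ lies on a plane curve of degree $k$ if and only if $\Lambda$ lies on a cone of degree $k$ with vertex $a$.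

We use these textbook facts.

1. Bézout: an irreducible curve of degree $d$ in $\mathbb P^m$ and a hypersurface of degree $e$ not containing it have at most $de$ common points.
2. An irreducible plane curve of degree $k$ has at most $\frac{(k-1)(k-2)}2$ singular points.
3. Koszul exactness: if $g'$ is a vector of three forms of degree $k$ in $y=(y_0,y_1,y_2)$ with $y\cdot g'=0$ identically, then $g'=y\times h$ for a vector $h$ of forms of degree $k-1$.
4. Chevalley: images of constructible sets are constructible, and a dense constructible subset of an irreducible variety contains a dense open set. Hence if finitely many constructible sets have a dense union, one of them contains a dense open set.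
5. Generic smoothness in characteristic $0$: a dominant morphism from an irreducible variety to a smooth variety has surjective differential at some smooth point of the source.

## 2. The conjecture for $\mathbb P^4\dashrightarrow\mathbb P^2$ and four theorems about it

A general projection should not create coincidences. If few points of $\Sigma$ lie on curves of low degree in $\mathbb P^4$, does the same hold for the image in $\mathbb P^2$? The following is a conjecture from the paper "Factorial hypersurfaces in P^4 with nodes" by Ivan Cheltsov and Jihun Park (arXiv:math/0511673, 2005).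

**Conjecture.** Let $\Sigma\subset\mathbb P^4$ be a finite set satisfying $(H_n)$, with $|\Sigma|<(n-1)^2$. Then at most $k(n-1)$ points of $\phi_4(\Sigma)$ can be contained in a curve of degree $k$ in $\mathbb P^2$, where $\phi_4:\mathbb P^4\dashrightarrow\mathbb P^2$ is a general projection, i.e. the projection from a general line.

The conjecture is false, and the smallest $n$ for which it fails is $n=6$. In detail, we prove the following.

**Theorem A.** For $n=6$ there is $\Sigma\subset\mathbb P^4$ satisfying $(H_6)$, with $|\Sigma|=24<25$, such that for a general projection all $24$ points of $\phi_4(\Sigma)$ lie on a plane quartic; and $24>4\cdot 5$.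

**Theorem B.** Let $r\ge3$, $k\ge2$, let $\Lambda\subset\mathbb P^r$ be finite, and suppose that for a general projection $\pi:\mathbb P^r\dashrightarrow\mathbb P^2$ the set $\pi(\Lambda)$ lies on an irreducible curve of degree $k$. If $|\Lambda|>\max\{k(k+1),2k(k-1)\}$, then $\Lambda$ lies on an irreducible curve of degree $k$ in $\mathbb P^r$. For $3\le k\le6$ the bound, which is then $2k(k-1)$, is sharp.

**Theorem C.** Let $n\ge4$ and let $\Sigma\subset\mathbb P^r$ ($r\ge3$) be finite with $(H_n)$. Then, with no bound on $|\Sigma|$, at most $k(n-1)$ points of a general projection to $\mathbb P^2$ lie on a curve of degree $k$, for all $k\le\frac{n+1}2$. If $|\Sigma|\le M(n):=(n-1)\lfloor\frac{n+3}2\rfloor$, this holds for all $k$. Hence the conjecture is true for $n\le5$.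

**Theorem D.** (1) For $4\le n\le10$ the bound $M(n)$ is optimal: there is $\Sigma\subset\mathbb P^4$ with $(H_n)$ and $|\Sigma|=M(n)+1$ for which the conclusion fails. (2) The conjecture is false for every even $n\ge6$ and for $n=7,9,11,15,17,23$.

The remaining odd $n\ge13$ are not settled here.

## 3. Three points, parameter counts, and sets in a hyperplane

For $n=2$ we have $|\Sigma|<1$, so $\Sigma$ is empty. For $n=3$ we have $|\Sigma|\le3$. In degree $k\ge2$ the bound $2k\ge4$ cannot be exceeded, so only $k=1$ matters. By $(H_3)$ three points of $\Sigma$ are not collinear, and then their images are not collinear. So the conjecture holds for $n=2,3$. For every $n\ge3$ the case $k=1$ is harmless: if $n$ image points are collinear for a general projection, any three of the original points are collinear, so all $n$ are, which contradicts $(H_n)$.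

To disprove the conjecture, one might first try counting parameters. Any $\frac{k(k+3)}2$ points of $\mathbb P^2$ lie on a curve of degree $k$. A violation in degree $k$ needs $k(n-1)+1\le|\Sigma|\le(n-1)^2-1$, hence $k\le n-2$. If counting alone were to produce it, we would need $\frac{k(k+3)}2\ge k(n-1)+1$, so $k+3>2n-2$ and $k\ge2n-4$. For $n\ge3$ this exceeds $n-2$, so counting never gives a counterexample. For instance, with $n=6$ and $k=4$, quartics pass through any $14$ points, but $21$ are needed. The image must be in special position for every general center, while the set itself is in good position with respect to curves.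

The first simplification is to put $\Sigma$ into a hyperplane, where a line center becomes a point center.

**Lemma 2 (hyperplane criterion).** Let $\Lambda\subset\mathbb P^3$ be finite such that

- (i) every irreducible curve of degree $d$ in $\mathbb P^3$ contains at most $d(n-1)$ points of $\Lambda$, for all $d$;
- (ii) for general $a\in\mathbb P^3$ some cone of degree $k$ with vertex $a$ contains $\Lambda$.

Embed $\mathbb P^3=H\subset\mathbb P^4$ as a hyperplane. Then every $\Sigma\subset\Lambda$ with $|\Sigma|\ge k(n-1)+1$ satisfies $(H_n)$, but for a general projection all points of $\phi_4(\Sigma)$, of which there are $|\Sigma|>k(n-1)$, lie on a curve of degree $k$.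

*Proof.* Let $\Gamma\subset\mathbb P^4$ be irreducible of degree $d$. If $\Gamma\not\subset H$, it meets $H$ in at most $d\le d(n-1)$ points. If $\Gamma\subset H$, use (i). By Lemma 1, $(H_n)$ holds. A general line $L$ meets $H$ in one point $a$, which is a general point of $H$, and $\phi_4|_H$ is the projection from $a$. Since $a$ avoids the finitely many lines joining points of $\Sigma$, the projection is injective on $\Sigma$. By (ii) and the dictionary of Definition 4, the image lies on a plane curve of degree $k$. $\square$

So we look for sets in $\mathbb P^3$ that lie on low-degree cones with every general vertex.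

## 4. Cones with a moving vertex from forms invariant under conjugation

Let $M_2(\mathbb C)$ have the basis $e_0=1$,
$$e_1=\begin{pmatrix}i&0\\0&-i\end{pmatrix},\qquad e_2=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad e_3=e_1e_2=\begin{pmatrix}0&i\\i&0\end{pmatrix}.$$
For $x=\sum x_re_r=(x_0,\vec x)$ we have $\det x=\sum x_r^2$, $\mathrm{adj}(x)=(x_0,-\vec x)$, and $\frac12\mathrm{tr}(x\,\mathrm{adj}(y))=\sum x_ry_r$. The real span is the quaternion algebra $\mathbb H=\mathbb R\cdot SU(2)$, and the product is
$$(p_0,\vec p)(q_0,\vec q)=(p_0q_0-\vec p\cdot\vec q,\ p_0\vec q+q_0\vec p+\vec p\times\vec q).$$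
The quotient $M_2(\mathbb C)/\mathbb C\cdot1$ is $\mathbb C^3$ via $x\mapsto\vec x$. Conjugation by $SU(2)$ acts on it through rotations in $SO(3)$.

Let $\tilde G\subset SU(2)$ be a finite group containing $-1$ and let $G=\tilde G/\{\pm1\}\subset SO(3)$. If $g,g'\in SU(2)$ are proportional, then $g'=\pm g$. So $G$ becomes a set of $|G|$ points $[g]\in\mathbb P^3=\mathbb P(M_2(\mathbb C))$.

The idea is that $xb$ and $bx$ are conjugate whenever $x$ is invertible, since $bx=x^{-1}(xb)x$. A function invariant only under conjugation by $\tilde G$ cannot tell them apart when $x\in\tilde G$, but it can for general $x$. Choosing $b=\mathrm{adj}(a)$ turns the difference into a cone with vertex $a$.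

**Lemma 3 (conjugation cones).** Let $\Phi$ be a form of degree $k$ on $M_2(\mathbb C)/\mathbb C\cdot1$, invariant under conjugation by $\tilde G$ but not by $SL_2(\mathbb C)$. For general $a$, the form
$$F_a(x)=\Phi(x\,\mathrm{adj}(a))-\Phi(\mathrm{adj}(a)\,x)$$
is a cone of degree $k$ with vertex $a$, and it contains all $|G|$ points of $G$.

*Proof.* Replacing $x$ by $x+ta$ adds $t\det(a)\cdot1$ to both arguments, and $\Phi$ ignores scalar matrices. So $F_a(x+ta)=F_a(x)$. As a polynomial in $(a,x)$, $F_a(x)$ is not identically zero. Otherwise, taking $\det a=1$, so that $\mathrm{adj}(a)=a^{-1}$, and $x=ya$, we would get $\Phi(y)=\Phi(a^{-1}ya)$ for all $y$ and all $a\in SL_2(\mathbb C)$, contrary to assumption. Hence $F_a\ne0$ for general $a$. For $g\in\tilde G$ we have $\mathrm{adj}(a)g=g^{-1}\bigl(g\,\mathrm{adj}(a)\bigr)g$, so the two terms agree and $F_a(g)=0$. $\square$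

Let $T,O,I$ be the tetrahedral, octahedral and icosahedral rotation groups, of orders $12,24,60$, with $T\subset O$ in the usual position with respect to the coordinate axes. We use
$$\Phi_T=v_1v_2v_3,\qquad \Phi_O=v_1^4+v_2^4+v_3^4,\qquad \Phi_I=\prod_{i=1}^6\langle c_i,v\rangle,$$
where $\pm c_1,\dots,\pm c_6$ span the six 5-fold axes of $I$. The half-turns about the axes and the cyclic permutations preserve $\Phi_T$, and signed permutations preserve $\Phi_O$. A rotation in $I$ permutes the axes, so it multiplies $\Phi_I$ by a sign; this sign is a character of $I\cong A_5$, which is perfect, so it is trivial. None of the three is $SO(3)$-invariant. An invariant form is a multiple of a power of $v_1^2+v_2^2+v_3^2$, so its degree is even and, if it is nonzero, it does not vanish at real $v\neq0$. This excludes $\Phi_T$ (odd degree) and $\Phi_I$ (zero on real planes). Finally, $\Phi_O$ takes the values $1$ and $\frac12$ at the unit vectors $(1,0,0)$ and $\frac1{\sqrt2}(1,1,0)$.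

To make Lemma 3 explicit, put $u=a_0\vec x-x_0\vec a$ and $w=\vec x\times\vec a$. By the product formula the vector parts of $x\,\mathrm{adj}(a)$ and $\mathrm{adj}(a)x$ are
$$a_0\vec x-x_0\vec a-\vec x\times\vec a=u-w,\qquad a_0\vec x-x_0\vec a-\vec a\times\vec x=u+w.$$
For $T$ this gives the cubic cone $-2(u_1u_2w_3+u_1w_2u_3+w_1u_2u_3+w_1w_2w_3)$ through the 12 points $[e_0],\dots,[e_3]$, $[(1,\pm1,\pm1,\pm1)]$. By hand, at $x=e_0$ we have $w=0$, so every term vanishes; at $x=e_1$ we have $u=(a_0,0,0)$, $w=(0,-a_3,a_2)$, and again every term vanishes. For $O$ we get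
$$\sum_r\bigl[(u_r-w_r)^4-(u_r+w_r)^4\bigr]=-8\sum_ru_rw_r(u_r^2+w_r^2).$$

A unit quaternion $\cos\frac\theta2+\sin\frac\theta2\,\vec\nu$, with $\vec\nu$ a unit vector, acts as the rotation by $\theta$ about $\vec\nu$. So the $24$ points of $O$ are: $e_0$ (identity), $e_1,e_2,e_3$ (half-turns about the axes), $e_0\pm e_i$ (six quarter-turns), $e_i\pm e_j$ with $1\le i<j\le3$ (six half-turns about edge axes), and $(1,\pm1,\pm1,\pm1)$ (eight rotations of order $3$).

## 5. Twenty-four points on quartic cones: proof of Theorem A

The next proof rests on direct arithmetic only. In $\mathbb P^3$ let $\Sigma$ be the set of $24$ points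
$$[e_i]\ (4),\qquad[e_i\pm e_j],\ i<j\ (12),\qquad[(1,\varepsilon_1,\varepsilon_2,\varepsilon_3)],\ \varepsilon_i=\pm1\ (8),$$
with indices $0,\dots,3$. With $u=a_0\vec x-x_0\vec a$ and $w=\vec x\times\vec a$, put
$$F_a(x)=\sum_{r=1}^3u_rw_r(u_r^2+w_r^2).\tag{1}$$

Two identities are used here and in Section 10. Let $V=(X-Y)(Y-Z)(Z-X)$. Then
$$\sum_{\mathrm{cyc}}X^3(Y-Z)=-V\,(X+Y+Z),\qquad\sum_{\mathrm{cyc}}X(Y-Z)^3=V\,(X+Y+Z).\tag{2}$$
Both left sides are alternating forms of degree $4$, and an alternating form of degree $4$ is $V$ times a symmetric linear form, so it equals $cV(X+Y+Z)$. At $(2,1,0)$ we have $V(X+Y+Z)=-6$, while the sums are $8-2+0=6$ and $2-8+0=-6$. This gives $c=-1$ and $c=1$.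

**Step 1: $F_a$ is a quartic cone with vertex $a$.** This step checks the shape of $F_a$ and that it is not zero. The entries of $u$ and $w$ are linear in $x$ and vanish at $x=a$, so they do not change under $x\mapsto x+ta$, and $F_a$ has degree $4$. For $a=(1,1,1,0)$ and $x=(0,1,2,3)$ we get $u=(1,2,3)$, $w=(-3,3,-1)$ and $F_a(x)=-30+78-30=18$. So $F_a\ne0$ for general $a$.

**Step 2: $F_a$ vanishes on $\Sigma$.** This step supplies condition (ii) of Lemma 2 with $k=4$. Cyclic permutations of the indices $1,2,3$, applied to both $x$ and $a$, preserve (1). As $a$ is arbitrary, one representative of each cyclic class suffices.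

- At $x=e_0$ we have $w=0$.
- At $x=e_1$ we have $u=(a_0,0,0)$ and $w=(0,-a_3,a_2)$, so all $u_rw_r=0$.
- At $x=e_0\pm e_1$ we have $u=(\pm a_0-a_1,-a_2,-a_3)$ and $w=\pm(0,-a_3,a_2)$, so $F_a=\pm\bigl[a_2a_3(a_2^2+a_3^2)-a_3a_2(a_3^2+a_2^2)\bigr]=0$.
- At $x=e_1\pm e_2$ we have $u=(a_0,\pm a_0,0)$ and $w=(\pm a_3,-a_3,\ast)$, so $F_a=\pm a_0a_3(a_0^2+a_3^2)\mp a_0a_3(a_0^2+a_3^2)=0$.
- At $x=(1,\varepsilon_1,\varepsilon_2,\varepsilon_3)$ let $\varepsilon=\varepsilon_1\varepsilon_2\varepsilon_3$, $b_r=\varepsilon_ra_r$, $X=a_0-b_1$, $Y=a_0-b_2$, $Z=a_0-b_3$. Then $u_1=a_0\varepsilon_1-a_1=\varepsilon_1X$ and $w_1=\varepsilon_2a_3-\varepsilon_3a_2=\varepsilon_2\varepsilon_3(b_3-b_2)=\varepsilon\varepsilon_1(Y-Z)$, and cyclically. Hence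
$$\varepsilon F_a=\sum_{\mathrm{cyc}}X^3(Y-Z)+\sum_{\mathrm{cyc}}X(Y-Z)^3=0$$
by (2).

For the curve bounds we isolate a double count that will be used several times.

**Lemma 4 (plane counting).** Let $\Lambda\subset\mathbb P^3$ be finite, and let $H_1,\dots,H_m$ be planes such that every point of $\Lambda$ lies on at least $h\ge1$ of them and each of them contains at most $c$ points of $\Lambda$. An irreducible curve of degree $d$ that lies in none of the planes contains at most $\frac mhd$ points of $\Lambda$; one that lies in some $H_i$ contains at most $c$.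

*Proof.* The second claim is clear. If $\Gamma$ lies in no $H_i$ and contains $\mu$ points of $\Lambda$, count pairs (point of $\Lambda\cap\Gamma$, plane through it). There are at least $h\mu$ pairs, and each plane meets $\Gamma$ in at most $d$ points, so $h\mu\le md$. $\square$

**Step 3: every irreducible curve of degree $d$ in $\mathbb P^3$ contains at most $5d$ points of $\Sigma$.** This step is condition (i) of Lemma 2 with $n=6$. For $y\in\Sigma$ let $y^\perp=\{x:\sum x_iy_i=0\}$. Each of these $24$ planes contains exactly $9$ points of $\Sigma$. Up to signed permutations of the coordinates, which preserve $\Sigma$, there are three cases.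

- $x_0=0$ contains $e_1,e_2,e_3$ and the six points $e_i\pm e_j$ with $1\le i<j\le3$.
- $x_0+x_1=0$ contains $e_2$, $e_3$, $e_0-e_1$, $e_2\pm e_3$ and the four points $(1,-1,\pm1,\pm1)$.
- $x_0+x_1+x_2+x_3=0$ contains the six points $e_i-e_j$ and three sign vectors.

Since $\perp$ is symmetric, each point lies on exactly $9$ of the planes. By Lemma 4, a curve in none of the planes contains at most $\frac{24}9d=\frac83d\le5d$ points. A curve of degree $d\ge2$ in one of the planes contains at most $9\le5d$.

It remains to treat a line with at least two points of $\Sigma$, with real coordinate vectors $p,q$. If a real vector equals $\alpha p+\beta q$ with $\alpha,\beta\in\mathbb C$, taking imaginary parts shows that $\alpha,\beta$ are real. So the points of $\Sigma$ on the line are real lines in one real $2$-plane. Two different points of $\Sigma$ have normalized inner product $0,\pm\frac12$ or $\pm\frac1{\sqrt2}$, so these real lines make pairwise angles of at least $45^\circ$. There are at most $4\le5$ of them.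

**Step 4: conclusion.** This step assembles the pieces. Apply Lemma 2 with $\Lambda=\Sigma$, $k=4$, $n=6$. The set $\Sigma\subset H\subset\mathbb P^4$ satisfies $(H_6)$, $|\Sigma|=24<25$, and all $24>20=4\cdot5$ points of $\phi_4(\Sigma)$ lie on a plane quartic. This proves Theorem A. $\blacksquare$

The failure does not depend on $\Sigma$ being degenerate. Replace one point of $\Sigma$ by a point outside $H$. An irreducible curve of degree $d$ not contained in $H$ now contains at most $d+1\le5d$ points, so $(H_6)$ still holds. The other $23$ points still span $H$, since each $e_i$ lies in the span of some $e_i\pm e_j$. So the new set spans $\mathbb P^4$, and $23>20$ image points lie on a quartic.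

## 6. Intersecting two cones gives degree $k^2$

Why can this not happen for $n\le5$? We want to lift: if the image of $\Lambda$ lies on an irreducible curve of degree $k$ for a general center, then $\Lambda$ should lie on a curve of degree $k$ upstairs, and $(H_n)$ would apply.

The first attempt, in $\mathbb P^3$, is to take two general vertices $a,a'$ and irreducible cones $F_a,F_{a'}$ of degree $k\ge2$ containing $\Lambda$. They are different surfaces: a surface that is a cone with both vertices is a union of planes through the line $aa'$, so it is not irreducible of degree at least $2$. Hence $\Lambda$ lies on the curve $\{F_a=F_{a'}=0\}$. But this curve has degree $k^2$, so $(H_n)$ gives only $|\Lambda|\le k^2(n-1)$, which does not contradict $|\Lambda|>k(n-1)$. Two centers do not single out a component of degree $k$.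

The way past this is to compare infinitely near centers. Suppose that $\Lambda$ did lie on a curve $\Gamma$ with image $C_B=\{f_B=0\}$, where $B$ parametrizes the center. Then $f_B(\pi_B(p))=0$ for all $B$ and all $p\in\Gamma$. Differentiating in $B$ yields an equation for the coordinate of $p$ along the fiber of $\pi_B$, so the motion of the plane curve tells how high above the plane the point lies.

Here is the computation for a line. In $\mathbb P^3$ with coordinates $(z,y_0,y_1,y_2)$ let $\Gamma$ be the line of points $(t,t,c,0)$, and let $\pi_B(z,y)=y+Bz$ with $B=(b_0,b_1,b_2)$. The image points are $Y=((1+b_0)t,\ c+b_1t,\ b_2t)$, on the line $f_B=b_2Y_0-(1+b_0)Y_2=0$. The equations $z\,\partial f_B/\partial Y_v+\partial f_B/\partial b_v=0$ for $v=0,1,2$ read $zb_2-Y_2=0$, $0=0$ and $-(1+b_0)z+Y_0=0$. On $C_B$ they agree and give $z=Y_2/b_2=t$, the correct height.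

For Theorem B we reverse this: define $\Gamma$ by the differentiated equations and prove that they are consistent along all of $C_B$. Consistency is known at the points of $\pi_B(\Lambda)$, and Bézout spreads it when $|\Lambda|$ is large.

## 7. Lifting a plane curve by differentiating in the center: proof of Theorem B

Let $N=|\Lambda|$ and $s=r-2$, with coordinates $p=(z,y)$ on $\mathbb C^{r+1}=\mathbb C^s\oplus\mathbb C^3$. For a $3\times s$ matrix $B$ with columns $B_1,\dots,B_s$ put
$$\pi_B(z,y)=y+Bz,\qquad M_B=\{y+Bz=0\}.$$
A general $s$-dimensional subspace of $\mathbb C^{r+1}$ is a graph $\{(z,-Bz)\}$, so the $M_B$ form a dense open set of centers. We fix coordinate vectors for the points of $\Lambda$. The sharpness claim is proved in Section 11.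

**Step 0: equations depending polynomially on $B$.** This step makes differentiation in $B$ possible. For $B$ in a dense open set, $\pi_B$ is defined and injective on $\Lambda$, and $\pi_B(\Lambda)$ lies on an irreducible curve $C_B$ of degree $k$. Since $N>k^2$, Bézout shows that every curve of degree $k$ through $\pi_B(\Lambda)$ contains $C_B$, hence equals it. So the matrix that evaluates degree-$k$ forms at the points $\pi_B(\lambda)$ has a one-dimensional kernel. Its entries are polynomials in $B$. Choosing a maximal minor that is not identically zero and solving by cofactors, we get, on a dense open set $U$, an equation $C_B=\{f_B=0\}$ with $f_B\ne0$ whose coefficients are polynomial in $B$. Put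
$$\Psi(B;p)=f_B(\pi_B(p)),\qquad p\in\mathbb C^{r+1}.$$
Write $y'=\pi_B(p)$, $f=f_B$, and $g_{vj}=\partial f_B/\partial B_{vj}$ (differentiate the coefficients), a form of degree $k$. The chain rule gives
$$\frac{\partial\Psi}{\partial B_{vj}}(B;p)=z_j\,\partial_vf(y')+g_{vj}(y').\tag{3}$$
For $\lambda\in\Lambda$ the function $\Psi(B;\lambda)$ vanishes for all $B\in U$, so all the derivatives (3) vanish at $p=\lambda$.

**Step 1: the equations $\partial\Psi/\partial B_{vj}=0$ are consistent along $C_B$ and define a curve $\Gamma_B$.** This step uses both bounds on $N$. Fix $B\in U$ and $j$, write $g=(g_{0j},g_{1j},g_{2j})$, and let $y$ denote the coordinates on $\mathbb P^2$. At the points $y=\pi_B(\lambda)$, (3) says $g=-z_j(\lambda)\nabla f$, so by Euler's formula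
$$\sum_vy_vg_v=-z_j\sum_vy_v\partial_vf=-kz_jf=0$$
there. The form $\sum y_vg_v$ has degree $k+1$ and vanishes at $N>k(k+1)$ points of the irreducible curve $C_B$. By Bézout $\sum y_vg_v=\ell f$ with a linear form $\ell=\sum l_vy_v$. Put $g'=g-(l_0,l_1,l_2)f$. Then $g'=g$ on $C_B$, and $y\cdot g'=\ell f-\ell f=0$ identically. By Koszul exactness $g'=y\times h$ with $h$ of degree $k-1$. The identity $\alpha\times(\beta\times\gamma)=\beta(\alpha\cdot\gamma)-\gamma(\alpha\cdot\beta)$ gives
$$\nabla f\times g'=y(\nabla f\cdot h)-h(\nabla f\cdot y)=\tau y-kfh,\qquad\tau:=\nabla f\cdot h,\quad\deg\tau=2(k-1).\tag{4}$$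
At $y=\pi_B(\lambda)$ we have $f=0$, and $g'=g$ is a multiple of $\nabla f$, so (4) gives $\tau y=0$, i.e. $\tau=0$. Since $N>2k(k-1)$, Bézout gives $f\mid\tau$. Then (4) shows that $\nabla f\times g=0$ on all of $C_B$.

At a smooth point $y$ of $C_B$ we have $\nabla f(y)\ne0$, so there is a unique number $\zeta_j(y)$ with
$$\zeta_j(y)\nabla f(y)+g(y)=0.$$
Locally $\zeta_j=-g_{vj}/\partial_vf$ for some $v$, so $\zeta_j$ is regular on the smooth locus $\mathrm{Reg}\,C_B$, and it is homogeneous of degree $k-(k-1)=1$. Therefore
$$\Gamma_B^\circ=\{p\in\mathbb P^r\setminus M_B:\ \pi_B(p)\in\mathrm{Reg}\,C_B,\ \tfrac{\partial\Psi}{\partial B_{vj}}(B;p)=0\ \text{for all }v,j\}$$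
consists of exactly one point over each $y\in\mathrm{Reg}\,C_B$, namely the one with $z=\zeta(y)$ and $y$-coordinates $y-B\zeta(y)$. So $\Gamma_B^\circ$ is the graph of $\zeta=(\zeta_1,\dots,\zeta_s)$ over $\mathrm{Reg}\,C_B$. Let $\Gamma_B$ be its closure. It is an irreducible curve, and $\pi_B:\Gamma_B\dashrightarrow C_B$ is birational. By Step 0, $\lambda\in\Gamma_B$ whenever $\lambda\in\Lambda$ and $\pi_B(\lambda)\in\mathrm{Reg}\,C_B$.

**Step 2: for general $B$, $\Gamma_B\cap M_B=\emptyset$, hence $\deg\Gamma_B=k$.** The degree of $\Gamma_B$ could exceed $k$ only if $\Gamma_B$ ran into the center, and this step excludes that. Fix $j$. Let $B^{(j)}$ be $B$ without its $j$th column, and let $w_j=y+\sum_{i\ne j}B_iz_i$, so that $\pi_B(p)=w_j+B_jz_j$. Let $\hat{\mathcal G}\subset U\times\mathbb C^{r+1}$ be the set of $(B,p)$ with $[p]\in\Gamma_B^\circ$. It is locally closed, being given by $\Psi=0$, all $\partial\Psi/\partial B_{vi}=0$, and $\nabla f_B(\pi_B(p))\ne0$; since $k\ge2$, the last condition forces $\pi_B(p)\ne0$. Consider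
$$\hat\theta:\hat{\mathcal G}\to\mathrm{Mat}_{3\times(s-1)}\times\mathbb C^4,\qquad(B,p)\mapsto(B^{(j)},z_j,w_j).$$

*Claim: $\hat\theta$ is not dominant.* Suppose it is. Then some component of $\hat{\mathcal G}$, with its reduced structure, maps dominantly, and by generic smoothness $d\hat\theta$ is surjective at some smooth point $(B,p)$ of it. So for every $\eta=(\eta_z,\eta_w)\in\mathbb C\times\mathbb C^3$ there is a tangent vector $(\beta,\dot p)$, $\dot p=(\dot z,\dot y)$, with image $(0,\eta)$. Its $B$-part $\beta$ is supported in column $j$, and
$$\dot z_j=\eta_z,\qquad\dot y+\sum_{i\ne j}B_i\dot z_i=\eta_w,$$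
because the columns $\beta_i$ with $i\ne j$ vanish. The function $\Psi$ vanishes on $\hat{\mathcal G}$, so its derivative along $(\beta,\dot p)$ is zero:
$$0=\sum_v\beta_{vj}\frac{\partial\Psi}{\partial B_{vj}}(B;p)+\nabla f_B(\pi_B(p))\cdot(\eta_w+B_j\eta_z).$$
The first sum is zero by the definition of $\hat{\mathcal G}$. Since $\eta$ is arbitrary, $\nabla f_B(\pi_B(p))=0$, which contradicts $\pi_B(p)\in\mathrm{Reg}\,C_B$. This proves the claim.

On $\hat{\mathcal G}$ we have $w_j+B_jz_j=\pi_B(p)\ne0$, so $(z_j,w_j)\ne0$, and $\hat{\mathcal G}$ is stable under scaling $p$. Hence $\hat\theta$ induces a map to $\mathrm{Mat}_{3\times(s-1)}\times\mathbb P^3$ that is also not dominant; let $Y_j$ be the closure of its image, a proper closed subset. The points $(B^{(j)},[1:-B_j])$ with $B\in U$ are dense in $\mathrm{Mat}_{3\times(s-1)}\times\mathbb P^3$. So for general $B$ they lie outside $Y_j$, for every $j$. For such $B$ suppose $p\in\Gamma_B\cap M_B$. Then $p=(z,-Bz)$ with $z\ne0$, so $z_j\ne0$ for some $j$, and $w_j(p)=-Bz+\sum_{i\ne j}B_iz_i=-B_jz_j$. The rational map $[z_j:w_j]$ is defined at $p$ with value $[1:-B_j]$.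 As $p$ is in the closure of $\Gamma_B^\circ$, we get $(B^{(j)},[1:-B_j])\in Y_j$, a contradiction.

So $\pi_B:\Gamma_B\to C_B$ is a birational morphism that pulls back $\mathcal O(1)$ to $\mathcal O(1)$, and $\deg\Gamma_B=\deg C_B=k$.

**Step 3: all of $\Lambda$ lies on $\Gamma_B$.** So far $\Gamma_B$ contains the points of $\Lambda$ over smooth points of $C_B$; this step catches the others by changing the center. Fix a general $B$. Since $C_B$ has at most $\frac{(k-1)(k-2)}2$ singular points, $\Gamma_B$ contains at least
$$N-\tfrac{(k-1)(k-2)}2>2k(k-1)-\tfrac{(k-1)(k-2)}2=\tfrac{3k^2-k-2}2\ge k^2$$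
points of $\Lambda$; the last inequality is $(k-2)(k+1)\ge0$. For $B'\in U$ the hypersurface $X_{B'}=\{f_{B'}\circ\pi_{B'}=0\}$ has degree $k$ and contains $\Lambda$. It meets $\Gamma_B$ in more than $k^2=\deg\Gamma_B\cdot\deg X_{B'}$ points, so $\Gamma_B\subset X_{B'}$. For general $B'$ the center $M_{B'}$, of codimension $3$, misses $\Gamma_B$. Then $\pi_{B'}$ is finite on $\Gamma_B$, and $\pi_{B'}(\Gamma_B)$ is a curve contained in the irreducible curve $C_{B'}$, so it equals $C_{B'}$.

Suppose some $\lambda\in\Lambda$ is not on $\Gamma_B$. The union of the lines joining $\lambda$ to points of $\Gamma_B$ has dimension at most $2$, so a general $M_{B'}$ misses it. Then $\pi_{B'}(\lambda)\ne\pi_{B'}(q)$ for all $q\in\Gamma_B$, i.e. $\pi_{B'}(\lambda)\notin C_{B'}$, a contradiction. Hence $\Lambda\subset\Gamma_B$, an irreducible curve of degree $k$. $\blacksquare$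

## 8. Small degrees are safe: proof of Theorem C

The curve that violates the conclusion may depend on the center, and so may the subset lying on it. The next lemma fixes the subset.

**Lemma 5.** Let $\Sigma\subset\mathbb P^r$ be finite, $D$ a finite set of positive integers, and $c_d$ a number for each $d\in D$. Suppose that for a dense set of centers the projection is injective on $\Sigma$ and, for some $d\in D$, an irreducible plane curve of degree $d$ contains at least $c_d$ image points. Then there are a fixed $d\in D$ and a fixed $\Lambda\subset\Sigma$ with $|\Lambda|\ge c_d$ such that a general projection of $\Lambda$ lies on an irreducible curve of degree $d$.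

*Proof.* Use the parameters $B$ of Section 7. For $\Lambda\subset\Sigma$ and $d\in D$ let $\mathcal P(\Lambda,d)$ be the set of $B$ such that $\pi_B$ is defined on $\Lambda$ and $\pi_B(\Lambda)$ lies on an irreducible curve of degree $d$. It is the image of the set of pairs $(B,[f])$ with $f$ an irreducible form of degree $d$ vanishing on $\pi_B(\Lambda)$. Irreducibility is an open condition on $[f]$, because the reducible forms are a finite union of images of the multiplication maps between projective spaces of forms, and these images are closed. So $\mathcal P(\Lambda,d)$ is constructible. The finitely many sets $\mathcal P(\Lambda,d)$ with $|\Lambda|\ge c_d$ have a dense union, so one of them contains a dense open set. $\square$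

*Proof of Theorem C.* Let $K$ be the set of degrees considered: either all $k\le\frac{n+1}2$, or all $k$. If the conclusion does not hold for a general projection, then for a dense set of centers, which may be taken injective on $\Sigma$, some plane curve of some degree $k\in K$ contains more than $k(n-1)$ image points. By Lemma 1 one of its irreducible components, of degree $d\le k$, contains at least $d(n-1)+1$ of them. As $d(n-1)<|\Sigma|$, only finitely many $d$ occur. By Lemma 5 there are fixed $\Lambda\subset\Sigma$ and $d$ with $|\Lambda|\ge d(n-1)+1$ such that a general projection of $\Lambda$ lies on an irreducible curve of degree $d$. Moreover $d\le\frac{n+1}2$ if $K$ is the set of all $k\le\frac{n+1}2$.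

**Step 1: $d\ne1$.** This step handles lines, which Theorem B excludes. If $d=1$, then $|\Lambda|\ge n\ge4$. Since three non-collinear points have non-collinear general projections, $\Lambda$ is collinear, contradicting $(H_n)$.

**Step 2: $d$ is not in the range $2\le d\le\frac{n+1}2$.** Here Theorem B applies. We have $n-1\ge2(d-1)$. We also have $n-1\ge d+1$: for $n\ge5$ because $d\le\frac{n+1}2\le n-2$, and for $n=4$ because then $d=2$. So
$$|\Lambda|\ge d(n-1)+1>\max\{d(d+1),2d(d-1)\}.$$
By Theorem B, $\Lambda$ lies on an irreducible curve of degree $d$, which then contains more than $d(n-1)$ points of $\Sigma$. This contradicts $(H_n)$.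

**Step 3: conclusion.** This step reads off both statements. We now know that $d\ge\lfloor\frac{n+1}2\rfloor+1=\lfloor\frac{n+3}2\rfloor$. For the first choice of $K$ this contradicts $d\le\frac{n+1}2$. For the second it gives $|\Sigma|\ge|\Lambda|\ge d(n-1)+1\ge M(n)+1$, contradicting $|\Sigma|\le M(n)$.

**Step 4: the conjecture for $n\le5$.** The cases $n=2,3$ are in Section 3. For $n=4$ we have $|\Sigma|\le8\le M(4)=3\cdot3=9$, and for $n=5$ we have $|\Sigma|\le15\le M(5)=4\cdot4=16$. $\blacksquare$

Together with Theorem A, this shows that $n=6$ is the smallest failing value.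

## 9. Curves through the tetrahedral, octahedral and icosahedral point sets

We now seek sets with exactly $M(n)+1$ points. Lemma 3 gives the cones: degree $3$ for $T$, $4$ for $O$, $6$ for $I$. What remains is condition (i) of Lemma 2.

**Lemma 6.** Lines contain at most $3,4,5$ points of $T,O,I$ respectively. An irreducible curve of degree $d\ge2$ contains at most $\max(2d,6)$ points of $T$, at most $\max(\frac83d,9)$ points of $O$, and at most $\max(4d,15)$ points of $I$. An irreducible conic contains at most $8$ points of $O$.

*Proof.* **Step 1: lines.** This step turns collinear points into a cyclic subgroup. The points of $G$ are represented by vectors of the real form $\mathbb H$. So, as in Section 5, the points of $G$ on a line that contains at least two of them lie in a real $2$-plane of $\mathbb H$. Left translation by an element of $\tilde G$ preserves $\tilde G$, so we may assume that the plane contains $1$. It is then $\mathbb R+\mathbb Rq$, a field isomorphic to $\mathbb C$, and it meets $\tilde G$ in a finite subgroup of a circle group. This subgroup is cyclic and contains $-1$, and its image in $G$ is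 a cyclic group whose elements are exactly the points on the line. The largest orders of elements of $T,O,I$ are $3,4,5$.

**Step 2: orthogonal planes.** This step provides the planes for Lemma 4. For $x,y$ in a finite group $\tilde G\subset SU(2)$ we have $\mathrm{adj}(y)=y^{-1}$, so $\sum x_iy_i=\frac12\mathrm{tr}(xy^{-1})$. This is zero exactly when $xy^{-1}$ has eigenvalues $\pm i$, i.e. when $xy^{-1}$ is an involution in $SO(3)$. The group $O\cong S_4$ has $9$ involutions and $I\cong A_5$ has $15$. So for $y\in G=O$ (resp. $I$) each plane $y^\perp$ contains $9$ (resp. $15$) points of $G$, and each point lies on as many planes. Lemma 4 bounds curves in none of these planes by $\frac{24}9d=\frac83d$ (resp. $\frac{60}{15}d=4d$), and the others by $9$ (resp. $15$).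

For $T$ take the $12$ planes $y^\perp$ with $y\in O\setminus T$. If $x\in T$, then $xy^{-1}\in O\setminus T$, and $O\setminus T$ contains exactly $6$ involutions, the transpositions of $S_4$. So each plane contains $6$ points of $T$, each point of $T$ is on $6$ of the planes, and the bounds are $\frac{12}6d=2d$ and $6$.

**Step 3: conics and $O$.** This step improves the bound $9$ for $d=2$. A conic in none of the planes $y^\perp$ contains at most $\lfloor\frac{16}3\rfloor=5$ points. Right multiplication by $y$ carries $1^\perp$ to $y^\perp$ and preserves $O$, so a conic in one of the planes may be assumed to lie in $1^\perp$. Its $9$ points $e_1,e_2,e_3,e_i\pm e_j$ include the four collinear points $e_1,e_2,e_1\pm e_2$. An irreducible conic contains at most two of these four, hence at most $2+5=7$ of the nine. $\square$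

## 10. Forty points on quintic cones

For degree $5$ we use an explicit set instead of a group. With coordinates $x_1,\dots,x_4$ and $p_{ij}=x_ia_j-x_ja_i$, put
$$P_1=p_{12}p_{34},\qquad P_2=p_{13}p_{42},\qquad P_3=p_{14}p_{23}.$$
The Plücker relation says $P_1+P_2+P_3=0$. Let
$$F=(p_{12}^3+p_{34}^3)(P_2-P_3)+(p_{13}^3+p_{42}^3)(P_3-P_1)+(p_{14}^3+p_{23}^3)(P_1-P_2).$$
With $\omega=e^{2\pi i/3}$, let $W$ consist of $e_1,\dots,e_4$ and the $36$ points
$$(0,1,\omega^b,\omega^c),\quad(1,0,-\omega^b,\omega^c),\quad(1,\omega^b,0,-\omega^c),\quad(1,-\omega^b,\omega^c,0),$$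
which we call faces $1,2,3,4$ ($9$ points each).

**Step 1: $F$ is a quintic cone with vertex $a$ for general $a$.** This step is the analogue of Step 1 in Section 5. $F$ has degree $5$ in the $p_{ij}$, so only $F\ne0$ needs proof. For $x=(1,0,\frac12,\frac12)$ and $a=(0,2,1,1)$ we find $(p_{12},p_{34},p_{13},p_{42},p_{14},p_{23})=(2,0,1,1,1,-1)$, so $(P_1,P_2,P_3)=(0,1,-1)$ and $F=8\cdot2+2\cdot(-1)+0=14$.

**Step 2: $F$ vanishes on $W$.** This step gives condition (ii) of Lemma 2 with $k=5$. The index cycle $2\to3\to4\to2$, applied to $x$ and $a$, sends $p_{12}\to p_{13}\to p_{14}\to p_{12}$, $p_{34}\to p_{42}\to p_{23}\to p_{34}$ and $P_1\to P_2\to P_3\to P_1$. So it preserves $F$. It also preserves $W$: face 1 is $\{x_1=0,\ x_2^3=x_3^3=x_4^3\ne0\}$, which is preserved, and face 2 is $\{x_2=0,\ x_1^3=x_4^3=-x_3^3\ne0\}$, which goes to face 3, then to face 4, then back to face 2. So it suffices to treat the $e_i$ and faces 1 and 2.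

At $x=e_i$, each $P_j$ has a factor whose indices do not include $i$, and this factor vanishes. So all $P_j=0$ and $F=0$.

On face 1 let $c=x_2^3=x_3^3=x_4^3$. Since $x_1=0$, $p_{1j}=-x_ja_1$, so $p_{12}^3,p_{13}^3,p_{14}^3$ all equal $-ca_1^3$. Their total contribution to $F$ is
$$-ca_1^3\bigl[(P_2-P_3)+(P_3-P_1)+(P_1-P_2)\bigr]=0.$$
Put $X=x_2p_{34}$, $Y=x_3p_{42}$, $Z=x_4p_{23}$. Expanding shows $X+Y+Z=0$. Moreover $(P_1,P_2,P_3)=-a_1(X,Y,Z)$ and $p_{34}^3,p_{42}^3,p_{23}^3$ equal $\frac{X^3}c,\frac{Y^3}c,\frac{Z^3}c$. So the rest of $F$ is $-\frac{a_1}c\sum_{\mathrm{cyc}}X^3(Y-Z)$, which is $0$ by (2).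

On face 2 let $c=x_1^3=x_4^3$, so $x_3^3=-c$. Since $x_2=0$, we have $p_{12}=x_1a_2$, $p_{42}=x_4a_2$, $p_{23}=-x_3a_2$. All three have cube $ca_2^3$, and one stands in each summand of $F$, so their total contribution is again $0$. Put $X=x_1p_{34}$, $Y=x_4p_{13}$, $Z=-x_3p_{14}$. Then
$$X+Y+Z=x_1(x_3a_4-x_4a_3)+x_4(x_1a_3-x_3a_1)-x_3(x_1a_4-x_4a_1)=0,$$
$(P_1,P_2,P_3)=a_2(X,Y,Z)$, and $p_{34}^3,p_{13}^3,p_{14}^3$ equal $\frac{X^3}c,\frac{Y^3}c,\frac{Z^3}c$. The rest is $\frac{a_2}c\sum_{\mathrm{cyc}}X^3(Y-Z)=0$ by (2).

**Step 3: orthogonality in $W$.** This step collects the inner products needed for the curve bounds. Use the Hermitian product $\sum x_i\bar y_i$. Face points have squared norm $3$.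

- Two distinct points of the same face have product $1+\omega^\alpha+\omega^\beta$ up to a unit, with $(\alpha,\beta)\ne(0,0)$. It is $0$ for $\{\alpha,\beta\}=\{1,2\}$, which is $2$ cases. Otherwise it is a unit times $2+\omega^{\pm1}$ or $1+2\omega^{\pm1}$, of squared modulus $3$.
- Points of two different faces share two nonzero coordinates, and by the choice of signs their product is a unit times $1-\omega^\gamma$. For a fixed point of one face, the ratio of the two shared coordinates takes each of its three values on $3$ of the $9$ points of the other face. So the product is $0$ for exactly $3$ of them, and it has squared modulus $3$ for the others.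
- $e_i$ is orthogonal to the other three $e_j$ and to the $9$ points of face $i$. Its product with any other face point has modulus $1$.

Hence a face point is orthogonal to $1+2+9=12$ points of $W$, and $e_i$ to $3+9=12$. After normalization, distinct points have squared products $0$ or $\frac13$: for face points $\frac3{3\cdot3}=\frac13$, and for $e_i$ with a face point $\frac13$.

**Step 4: curve bounds.** This step prepares condition (i) of Lemma 2. Each of the $40$ planes $q^\perp$ ($q\in W$) contains $12$ points, and each point lies on $12$ of the planes. By Lemma 4 an irreducible curve of degree $d$ contains at most $\frac{40}{12}d=\frac{10}3d$ points, or it lies in one of the planes and contains at most $12$.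

For a line with $\sigma$ points of $W$, consider in the corresponding $2$-dimensional space the rank-one projectors $R_i$ onto the points and $Q_i=R_i-\frac12\cdot 1$. Then $\mathrm{tr}(Q_i^2)=\frac12$, and for $i\ne j$ we have $\mathrm{tr}(Q_iQ_j)=\mathrm{tr}(R_iR_j)-\frac12\le\frac13-\frac12=-\frac16$. So
$$0\le\mathrm{tr}\Bigl(\bigl(\sum Q_i\bigr)^2\Bigr)\le\frac\sigma2-\frac{\sigma(\sigma-1)}6,$$
and $\sigma\le4$. Altogether, lines contain at most $4$ points of $W$, and irreducible curves of degree $d\ge2$ at most $\max(\frac{10}3d,12)$.

## 11. Optimality of $M(n)$ for $4\le n\le10$ and sharpness of the lifting bound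

**Proof of Theorem D(1).** Let $k=\lfloor\frac{n+3}2\rfloor$, so that $M(n)=k(n-1)$. We apply Lemma 2 to a subset of size $M(n)+1$ of the set $\Lambda$ in the table. Condition (ii) holds by Lemma 3 for $T,O,I$ and by Section 10 for $W$.

| $n$ | $\Lambda$ | $k$ | $M(n)+1$ | $\lvert\Lambda\rvert$ |
|---|---|---|---|---|
| 4 | $T$ | 3 | 10 | 12 |
| 5, 6 | $O$ | 4 | 17, 21 | 24 |
| 7, 8 | $W$ | 5 | 31, 36 | 40 |
| 9, 10 | $I$ | 6 | 49, 55 | 60 |

Condition (i) is checked with the bounds of Sections 9 and 10.

- $n=4$: lines $3\le3$, and $\max(2d,6)\le3d$ for $d\ge2$.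
- $n=5$: lines $4\le4$, conics $8\le8$, and $\max(\frac83d,9)\le4d$ for $d\ge3$.
- $n=6$: this is Step 3 of Section 5.
- $n=7,8$: lines $4\le6$, and $\max(\frac{10}3d,12)\le6d$ for $d\ge2$.
- $n=9,10$: lines $5\le8$, and $\max(4d,15)\le8d$ for $d\ge2$.

So there are sets with $(H_n)$ and $M(n)+1$ points for which the conclusion fails, while by Theorem C it holds for all sets with at most $M(n)$ points. $\blacksquare$

For $n=6,7,8,9,10$ we have $M(n)+1=21,31,36,49,55$, which is less than $(n-1)^2=25,36,49,64,81$. So the conjecture fails for these $n$; this includes $n=7$ and $n=9$ of Theorem D(2).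

**Proof of sharpness in Theorem B.** Let $3\le k\le6$ and let $\Lambda=T,O,W,I$ respectively. These sets have exactly $2k(k-1)=12,24,40,60$ points in $\mathbb P^3$, and $2k(k-1)\ge k(k+1)$. We show that $\Lambda$ satisfies the hypothesis of Theorem B other than the bound, but not the conclusion.

**Step 1: $\Lambda$ is on no irreducible curve of degree $k$.** This step is the failure of the conclusion. By Sections 9 and 10 such a curve contains at most $6,10,16,24$ points of $T,O,W,I$, respectively.

**Step 2: a general projection of $\Lambda$ lies on an irreducible curve of degree $k$.** This step is the hypothesis. For general $a$ the image lies on a curve $C_a$ of degree $k$. If the claim fails, then by constructibility (proof of Lemma 5), $C_a$ is reducible or non-reduced for general $a$. All its irreducible components then have degree at most $k-1$. By Lemma 1 one of them, of degree $d$, contains at least $2k(k-1)\frac dk=2d(k-1)$ image points. By Lemma 5 there are a fixed $d\le k-1$ and a fixed $\Lambda'\subset\Lambda$ with $|\Lambda'|\ge2d(k-1)$ whose general projection lies on an irreducible curve of degree $d$.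

If $d\ge2$, then $2d(k-1)\ge2d^2>2d(d-1)$, and $2(k-1)\ge k+1>d+1$ gives $2d(k-1)>d(d+1)$. So by Theorem B, $\Lambda'$ lies on an irreducible curve of degree $d$. If $d=1$, $\Lambda'$ is collinear. In either case an irreducible curve of degree $d$ contains at least $2d(k-1)=4d,6d,8d,10d$ points of $T,O,W,I$. This is impossible. For $d=1$ the bounds are $3<4$, $4<6$, $4<8$, $5<10$. For $d\ge2$ we have $\max(2d,6)<4d$, $\max(\frac83d,9)<6d$, $\max(\frac{10}3d,12)<8d$ and $\max(4d,15)<10d$.

So the bound cannot be lowered for $r=3$. For $r>3$ embed $\mathbb P^3\subset\mathbb P^r$ linearly: a general center meets $\mathbb P^3$ in one general point, and an irreducible curve of degree $k$ not contained in $\mathbb P^3$ contains at most $k<2k(k-1)$ points of $\Lambda$. $\blacksquare$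

## 12. Group elements together with a grid on the determinant quadric: proof of Theorem D(2)

The cones of Lemma 3 may contain more points than $G$. We choose $\Phi$ so that a grid on $Q=\{\det=0\}\subset\mathbb P(M_2(\mathbb C))$ is included. A point of $Q$ is a rank-one matrix $x$ up to scale, and $x\mapsto(\mathrm{im}\,x,\ker x)$ identifies $Q$ with $\mathbb P^1\times\mathbb P^1$. For finite $S\subset\mathbb P^1$ let
$$\mathrm{Gr}_S=\{x\in Q:\mathrm{im}\,x\in S,\ \ker x\in S\},$$
a set of $|S|^2$ points. For example, for $S=\{[1:0],[0:1]\}$ it consists of the four matrices with a single nonzero entry.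

**Lemma 7 (grids).** Let $S\subset\mathbb P^1$ be $G$-invariant with $|S|=m$ even and positive, and suppose that every character of $G$ squares to $1$. Then for general $a$ the $m^2+|G|$ points of $\Lambda_{G,S}=G\cup\mathrm{Gr}_S$ lie on a cone of degree $m$ with vertex $a$.

*Proof.* **Step 1: the form.** This step defines a candidate for $\Phi$. Choose representatives $s_1,\dots,s_m\in\mathbb C^2$ of $S$ and put $\Phi_S(Y)=\prod_i\det[s_i,Ys_i]$, a form of degree $m$. Adding a scalar $c\cdot 1$ to $Y$ adds $cs_i$ to $Ys_i$ and changes no determinant, so $\Phi_S$ lives on $M_2(\mathbb C)/\mathbb C\cdot1$.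

**Step 2: invariance.** This step and the next verify the hypotheses of Lemma 3. For $g\in\tilde G$ write $gs_i=c_i(g)s_{\sigma(i)}$. Since $\det g=1$,
$$\det[s_{\sigma(i)},gYg^{-1}s_{\sigma(i)}]=c_i(g)^{-2}\det[gs_i,gYs_i]=c_i(g)^{-2}\det[s_i,Ys_i].$$
Multiplying over $i$ gives $\Phi_S(gYg^{-1})=\chi(g)^{-2}\Phi_S(Y)$ with $\chi=\prod_ic_i$. From $c_i(gh)=c_{\sigma_h(i)}(g)c_i(h)$, where $\sigma_h$ is the permutation belonging to $h$, we see that $\chi$ is a character of $\tilde G$. As $\chi(-1)=(-1)^m=1$, it is a character of $G$, so $\chi^2=1$ and $\Phi_S$ is $\tilde G$-invariant.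

**Step 3: no $SL_2$-invariance.** The zero set of $\Phi_S$ is the set of $Y$ with an eigenvector in $S$. It is not invariant under conjugation, since a non-scalar matrix has at most two eigenlines and these can be moved off the finite set $S$.

**Step 4: the grid.** This step adds the points of $\mathrm{Gr}_S$. By Lemma 3, $F_a(x)=\Phi_S(x\,\mathrm{adj}(a))-\Phi_S(\mathrm{adj}(a)x)$ is a cone through $G$ for general $a$. At $x\in\mathrm{Gr}_S$ both terms vanish. If $s$ represents $\mathrm{im}\,x$, then $x\,\mathrm{adj}(a)s\in\langle s\rangle$ and the factor $\det[s,x\,\mathrm{adj}(a)s]$ is $0$. If $s$ represents $\ker x$, then $\det[s,\mathrm{adj}(a)xs]=\det[s,0]=0$. $\square$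

Next we bound curves through $\Lambda=\Lambda_{G,S}$. Note that $G\cap Q=\emptyset$ and $\mathrm{Gr}_S\subset Q$. Let $\Gamma\subset\mathbb P^3$ be irreducible of degree $d$.

If $\Gamma\subset Q$, it contains only grid points. A line of a ruling contains at most $m$ of them. For $d\ge2$ the curve has a bidegree $(p,q)$ with $p+q=d$; it meets each line of one ruling in at most $p$ points and each line of the other ruling in at most $q$. The grid is covered by $m$ lines of either ruling, so $\Gamma$ contains at most $m\min(p,q)\le\frac{md}2$ points. In all cases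
$$\Gamma\subset Q\ \Longrightarrow\ |\Gamma\cap\Lambda|\le md.\tag{5}$$
If $\Gamma\not\subset Q$, then $\Gamma$ contains at most $2d$ grid points, by Bézout.

**Step 1: even $n\ge6$.** This step uses dihedral groups. Let $m=n-2$, which is even and at least $4$. Let $\tilde G$ be generated by $\delta=\mathrm{diag}(e^{\pi i/m},e^{-\pi i/m})$ and $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. Since $\delta^m=J^2=-1$ and $J\delta J^{-1}=\delta^{-1}$, the group $G$ is the dihedral group $D_m$ of order $2m$. It is generated by involutions, so every character of it squares to $1$. Let $S=\{[s:t]:s^m=t^m\}$, with $m$ points. It is invariant: $\delta$ multiplies both $s^m$ and $t^m$ by $-1$, and $J$ sends $[s:t]$ to $[t:-s]$, which is harmless because $m$ is even. So Lemma 7 gives condition (ii) of Lemma 2 with $k=m$.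

For condition (i) with $n-1=m+1$, curves in $Q$ are covered by (5). The points of $G$ lie on two lines, $\ell_1$ (diagonal matrices) and $\ell_2$ (antidiagonal matrices), $m$ on each. Let $\Gamma\not\subset Q$ have degree $d$. If $\Gamma\ne\ell_i$, choose a plane containing $\ell_i$ but not $\Gamma$; this shows $|\Gamma\cap\ell_i|\le d$. So if $\Gamma$ is neither line, it contains at most $2d+2d=4d\le(m+1)d$ points of $\Lambda$. If $\Gamma=\ell_i$, then the points of $\ell_i\cap Q$ have image and kernel in $\{[1:0],[0:1]\}$, which is disjoint from $S$. So $\ell_i$ contains no grid points, and exactly $m\le m+1$ points of $\Lambda$.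

Take $\Sigma=\Lambda$. Then
$$|\Sigma|=m^2+2m=(n-1)^2-1<(n-1)^2,\qquad|\Sigma|>m(m+1)=k(n-1).$$
By Lemma 2 the conjecture fails for $n$.

**Step 2: $n=7$ and $n=9$.** These were settled in Section 11.

**Step 3: $n=11,15,17,23$.** This step uses $O$ and $I$ with orbits on $\mathbb P^1$, which is the sphere on which $G$ acts by rotations. The orbit of size $8$ for $O$ is the set of vertices of a cube; the orbits of sizes $12$ and $20$ for $I$ are the vertices of an icosahedron and of a dodecahedron. The abelianization of $O\cong S_4$ is $\mathbb Z/2$ and $I$ is perfect, so every character squares to $1$, and Lemma 7 applies. Take a subset of size $m(n-1)+1$ of $\Lambda_{G,S}$, with $k=m$.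

| $n$ | $G$ | $m=\lvert S\rvert$ | $m(n-1)+1$ | $m^2+\lvert G\rvert$ | $(n-1)^2$ |
|---|---|---|---|---|---|
| 11 | $O$ | 8 | 81 | 88 | 100 |
| 15 | $I$ | 12 | 169 | 204 | 196 |
| 17 | $I$ | 12 | 193 | 204 | 256 |
| 23 | $I$ | 20 | 441 | 460 | 484 |

In each row the required number of points is available and is less than $(n-1)^2$. Condition (i) of Lemma 2 holds as follows. Curves in $Q$ contain at most $md\le(n-1)d$ points by (5). For a line not in $Q$, Lemma 6 gives at most $2+4$ points for $O$ and $2+5$ for $I$, which is at most $10$. For a curve of degree $d\ge2$ not in $Q$ the bounds are $2d+\max(\frac83d,9)$ for $O$ and $2d+\max(4d,15)$ for $I$. Both are at most $10d$, because $9\le8d$ and $15\le8d$ for $d\ge2$. Since $n-1\ge10$, condition (i) holds, and by Lemma 2 the conjecture fails for $n=11,15,17,23$. $\blacksquare$
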